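# Contractible 4-manifolds in definite 4-manifolds that no 4-ball contains

Throughout, 4-manifolds are smooth, compact, connected and oriented, and embeddings are smooth. Homology has $\mathbb Z$ coefficients unless another ring is shown. The phrase "4-ball" means a closed ball that is smoothly, or just locally flatly, embedded.

## 1. A first guess: contractible pieces of a definite manifold lie in balls

Let $W$ be a closed, simply connected 4-manifold. It is *definite* if its intersection form $Q_W$ on $H_2(W)$ is positive or negative definite and $b_2(W)>0$. The form of $\mathbb{CP}^2$ is $(1)$, so $\mathbb{CP}^2$ is definite, and so is $\#^n\mathbb{CP}^2$. The forms of $S^2\times S^2$ and $\mathbb{CP}^2\#\overline{\mathbb{CP}^2}$ are indefinite.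

Let $X$ be a contractible 4-manifold that embeds smoothly in $B^4$. Following such an embedding by the inclusion of a ball $B^4\subset W$ gives a standard embedding $X\hookrightarrow W$, well defined up to isotopy by Palais' theorem.

**Definition (local, global).** An embedding $\varphi:X\hookrightarrow W$ is *local* if its image can be isotoped to lie inside a 4-ball in $W$, and *global* otherwise.

When $W$ is $S^2\times S^2$ or $\mathbb{CP}^2\#\overline{\mathbb{CP}^2}$, there are contractible $X\subset B^4$ with global embeddings $X\hookrightarrow W$. In a related direction, Lee showed that $S^2\times S^2$ contains smooth, null-homotopic 2-spheres that cannot be isotoped into a 4-ball, even topologically. Both of these $W$ are indefinite. Sergey Nersisyan, "Links of Mazur manifolds and exotica", arXiv:2606.24220 (2026), asks whether a global embedding of a contractible $X\subset B^4$ exists in some closed, simply connected, *definite* $W$.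

A natural first guess is no. A contractible $X$ carries no homotopy, every map $X\to W$ is homotopic to a constant, and the examples above use indefinite forms. Let us test the guess.

* If $X=B^4$, the image of $\varphi$ is itself a 4-ball. Every embedding is local.
* If $W=S^4$, the image misses a point, because $X$ is contractible and $S^4$ is not. By compactness it misses a round ball about that point, so it lies in the complementary ball. Every embedding is local.
* If $W=\mathbb{CP}^2$ and $\varphi(X)$ misses a complex line $\mathbb{CP}^1$, then $\varphi(X)$ is a compact subset of $\mathbb{CP}^2\setminus\mathbb{CP}^1=\mathbb C^2$, so it lies in a round ball. The embedding is local.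

So far the guess survives. But the third test says what a counterexample in $\mathbb{CP}^2$ must do: it must meet every line. We shall build an $X$ that meets the image of every map $S^2\to\mathbb{CP}^2$ that is not null-homologous. The guess is false, already for $\mathbb{CP}^2$. Here are the two results. We write
$$\Delta(2,3,q)=\langle A,B\mid A^2,\,B^3,\,(AB)^q\rangle .$$

**Theorem A.** For each $q=6a+1$ ($a\ge1$) there are a contractible 4-manifold $X_q$, built from one 0-, one 1- and one 2-handle and embedding smoothly in $B^4$, and a smooth embedding $\varphi_q:X_q\hookrightarrow\mathbb{CP}^2$ such that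

1. $\pi_1(\mathbb{CP}^2\setminus\varphi_q(X_q))\cong\Delta(2,3,q)$;
2. every continuous map $S^2\to\mathbb{CP}^2\setminus\varphi_q(X_q)$ is null-homologous in $\mathbb{CP}^2$.

Consequently no isotopy, and no homeomorphism of $\mathbb{CP}^2$, carries $\varphi_q(X_q)$ into a 4-ball. For different $q$ the images are inequivalent under homeomorphisms of $\mathbb{CP}^2$.

**Theorem B.** Let $W$ be any closed simply connected smooth 4-manifold with $b_2(W)>0$. There are a contractible $X$ with $X\times[0,1]\cong D^5$ (so $X$ embeds in $B^4$) and a smooth embedding $\varphi:X\hookrightarrow W$ such that every map $S^2\to W\setminus\varphi(X)$ is null-homologous in $W$. In particular no homeomorphism of $W$ carries $\varphi(X)$ into a 4-ball. Conversely, if $b_2(W)=0$, every embedding of a contractible $X$ in $W$ has image inside a locally flat topological 4-ball (a smooth one if $W=S^4$). So $W$ admits a topologically global embedding of such an $X$ if and only if $b_2(W)>0$.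

## 2. Spheres in the complement and the second homology of its group

This section turns "not in a ball" into a condition on a group.

**Lemma 1 (obstruction).** If a homeomorphism $F$ of $W$ (for example the end of an ambient isotopy) carries $\varphi(X)$ into a 4-ball $B$, then every class in $H_2(W)$ is represented by a map $S^2\to W\setminus\varphi(X)$.

*Proof.* The ball $B$ meets the rest of $W$ in a bicollared 3-sphere. Van Kampen gives $1=\pi_1(W)\cong\pi_1(W\setminus B)*\pi_1(B)=\pi_1(W\setminus B)$, since $\pi_1(S^3)=1$. Mayer–Vietoris with $H_2(S^3)=H_1(S^3)=0$ and $H_2(B)=0$ shows that $H_2(W\setminus B)\to H_2(W)$ is an isomorphism. By Hurewicz, every class of $H_2(W\setminus B)$ is spherical. So, given $c\in H_2(W)$, there is a sphere in $W\setminus B\subset W\setminus F\varphi(X)$ that represents $F_*c$. Apply $F^{-1}$ to it: the result misses $\varphi(X)$ and represents $c$. $\square$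

By the isotopy extension theorem, a local embedding satisfies the hypothesis of Lemma 1. Hence, if $H_2(W)\ne0$ and every map $S^2\to W\setminus\varphi(X)$ is null-homologous in $W$, then $\varphi$ is global, and no homeomorphism of $W$ carries $\varphi(X)$ into a 4-ball.

**Lemma 2 (homology of the complement).** Let $X\subset W$ be contractible and $W_0=\overline{W\setminus X}$. Then $W\setminus X\simeq W_0$, $H_1(W_0)=0$, and $H_2(W_0)\to H_2(W)$ is an isomorphism.

*Proof.* $W\setminus X$ is the interior of $W_0$. By duality $H_i(X,\partial X)\cong H^{4-i}(X)=0$ for $i\le3$, so the sequence of the pair gives $H_1(\partial X)=H_2(\partial X)=0$ and $\partial X$ is connected: it is a homology sphere. Now use Mayer–Vietoris for $W=X\cup_{\partial X}W_0$: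
$$0=H_2(\partial X)\to H_2(W_0)\to H_2(W)\to H_1(\partial X)=0\to H_1(W_0)\to H_1(W)=0 .\qquad\square$$

**Hopf's theorem.** For a connected CW complex $Y$ with $\pi=\pi_1(Y)$ there is an exact sequence
$$\pi_2(Y)\to H_2(Y)\to H_2(\pi)\to0. \tag{1}$$
To recall why: attach cells of dimension at least 3 to $Y$ to get a $K(\pi,1)$. No 2-cells are added, so $H_2(Y)\to H_2(\pi)$ is onto, and its kernel is generated by the attaching spheres of the new 3-cells. Conversely, spheres die in a $K(\pi,1)$.

Take $W=\mathbb{CP}^2$ and let $G=\pi_1(W_0)$. By Lemma 2, $G$ is perfect and $H_2(W_0)\cong\mathbb Z$. By (1), the spherical classes are exactly the kernel of a surjection $\mathbb Z\to H_2(G)$. So: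

* Lemma 1 obstructs locality exactly when $H_2(G)\ne0$;
* there is no nonzero spherical class at all exactly when $H_2(G)\cong\mathbb Z$.

Two quick tests. If $W_0$ has a handle decomposition with one 0-handle and at most one 1-handle, then $G$ is cyclic and perfect, so trivial, and the obstruction is silent. At least two 1-handles are needed. If $G$ is finite, then $H_2(G)$ is finite, so some nonzero classes are spherical and (2) of Theorem A fails.

We want a perfect group with $H_2\cong\mathbb Z$, or at least of rank 1. Surface groups of positive genus have $H_2\cong\mathbb Z$ but are not perfect. Triangle groups repair this. The abelianization of $\Delta(2,3,q)$ is $\mathbb Z/2\oplus\mathbb Z/3\cong\mathbb Z/6$ modulo $q$ times the generator $A+B$. So $\Delta(2,3,q)$ is perfect exactly when $\gcd(q,6)=1$, and $q=6a+1$ qualifies.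

## 3. Three words that present a hyperbolic triangle group

In the free group $F(x,t)$ fix $q=6a+1$ with $a\ge1$ and put
$$r_1=x\cdot(tx)t^{-1}(tx)^{-1}=xtxt^{-1}x^{-1}t^{-1},\qquad r_2=(xtx)^{2a}t^{-q},\qquad r=(xtx)^2. \tag{2}$$

**Lemma 3.** $\langle x,t\mid r_1,r_2,r\rangle\cong\Delta(2,3,q)$, and $H_2(\Delta(2,3,q);\mathbb Q)\cong\mathbb Q$.

*Proof.* **The presentation.** The relation $r_1=1$ says $xtx=txt$. Put $A=xtx$ and $b=xt$. Then $A^2=(xtx)(txt)=(xt)^3=b^3$. Conversely, in $\langle A,b\mid A^2=b^3\rangle$ put $x=b^{-1}A$ and $t=A^{-1}b^2$. Then
$$xt=b,\qquad xtx=b\,b^{-1}A=A,\qquad txt=A^{-1}b^2\,b=A^{-1}b^3=A,$$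
so $xtx=txt$. These two assignments are mutually inverse: $b^{-1}A=(xt)^{-1}xtx=x$ and $A^{-1}b^2=(xtx)^{-1}xtxt=t$, and the display gives the other direction. Hence
$$\langle x,t\mid r_1\rangle\cong\langle A,b\mid A^2=b^3\rangle .$$
Add $r=A^2=1$. Then $b^3=1$, the relation $r_2=A^{2a}t^{-q}$ becomes $t^q=1$, and $t=A^{-1}b^2=Ab^{-1}$. We obtain $\langle A,b\mid A^2,b^3,(Ab^{-1})^q\rangle$, which is $\Delta(2,3,q)$ with $B=b^{-1}$.

**The homology.** Since $q\ge7$, we have $\frac12+\frac13+\frac1q<1$. By the Poincaré polygon theorem, $\Delta=\Delta(2,3,q)$ is a cocompact discrete group of orientation-preserving isometries of $\mathbb H^2$. By Selberg's lemma it has a torsion-free normal subgroup $K$ of finite index. Point stabilizers in $\Delta$ are finite, so $K$ acts freely, and $S=\mathbb H^2/K$ is a closed oriented surface with contractible universal cover. So $S$ is a $K(K,1)$. By transfer, $H_2(\Delta;\mathbb Q)$ is the group of coinvariants of $\Delta/K$ acting on $H_2(K;\mathbb Q)=H_2(S;\mathbb Q)=\mathbb Q$. The action is trivial because $\Delta/K$ preserves the orientation of $S$. So $H_2(\Delta;\mathbb Q)\cong\mathbb Q$. $\square$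

The presentation has two generators and three relators. The task is now geometric: realize $r_1,r_2,r$ as the words of three 2-handles in $\mathbb{CP}^2$, so that the rest of $\mathbb{CP}^2$ is contractible and embeds in $B^4$.

## 4. Words, dual words, and slides seen from both sides

**Definition (words and dual words).** Let $W=N\cup\{\text{2-handles }h_j\}\cup N^*$, where $N$ is the union of the 0-handle and the 1-handles and $N^*$ is the union of the 3-handles and the 4-handle. Put $Z=N\cup\{h_j\}$, so $\partial Z=\partial N^*$. The attaching circle $L_j\subset\partial N$ of $h_j$ gives a *word* $s_j$ in the free group $\pi_1(N)$. Turn $W$ upside down: $h_j$ is attached to $N^*$ along its belt circle $B_j$, which gives the *dual word* $s_j^*$ in the free group $\pi_1(N^*)$, whose generators correspond to the 3-handles. Both are defined up to conjugation and inversion.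

Three examples, each used later.

* A 2-handle attached along a $0$-framed unknot in a ball and cancelled by a 3-handle $w$ has trivial word and dual word $w^{\pm1}$: the attaching sphere of $w$, which is the belt sphere of the dual 1-handle, meets the belt circle once.
* A cancelling pair of a 1-handle $u$ and a 2-handle $c$, added in a ball of the boundary: $c$ has word $u$ and trivial dual word, because the pair replaces a ball of the boundary by a ball that contains the belt circle of $c$.
* A 2-handle along a $+1$-framed unknot in a ball has trivial word. Its dual word is trivial too: surgery on the ball gives a ball again, and the belt circle lies in it.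

In the handle chain complex, the coefficient of $h_j$ in $\partial_3$ of a 3-handle counts intersections of $B_j$ with the attaching sphere of the 3-handle. So, up to sign, it is the exponent sum in $s_j^*$ of the corresponding generator. Likewise $\partial_2h_j$ is read off from the exponent sums of $s_j$.

**Slides.** We recall these facts (see Gompf–Stipsicz, *4-Manifolds and Kirby Calculus*, Ch. 4–5). Sliding $h_i$ over $h_j$ ($i\neq j$) does not change $Z$ up to diffeomorphism. It replaces $L_i$ by a band sum of $L_i$ with a pushoff of $L_j$, with either orientation. The band is arbitrary, and $\pi_1(\partial N\setminus\bigcup_jL_j)\to\pi_1(\partial N)\to\pi_1(N)$ is onto. So for any $g\in\pi_1(N)$ and either sign we can achieve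
$$s_i\ \longmapsto\ s_i\,g\,s_j^{\pm1}g^{-1}, \tag{3}$$
and the other words are unchanged. In $H_2(Z,N)$ the class of $h_i$ becomes $h_i\pm h_j$ with the same sign: the new core is the old core together with one passage over $h_j$.

A slide also changes dual words, and the next lemma says how. It is the tool on which the construction rests.

**Lemma 4 (slides upside down).** After sliding $h_i$ over $h_j$, all dual words other than $s_j^*$ are unchanged, and $s_j^*$ becomes $s_j^*\,g\,(s_i^*)^{\pm1}g^{-1}$ for some $g\in\pi_1(N^*)$.

*Proof.* **The slide as an isotopy.** Let $M=\partial(N\cup h_j)$. It contains the belt circle $B_j$ of $h_j$ and the circles $L_k$, $k\ne j$. The pushoff of $L_j$ bounds in $M$ a parallel copy of the core of $h_j$, and this disk meets $B_j$ in one point. So pushing the band sum across the disk is an isotopy $L_i^s$ in $M$, from $L_i^0=L_i$ to the new circle $L_i^1$, disjoint from the $L_k$ with $k\ne i,j$, and crossing $B_j$ exactly once, transversely. Extend it to an ambient isotopy $\phi_s$ of $M$ with $\phi_0=\mathrm{id}$, fixed near the $L_k$, $k\neq i,j$.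

**The identification.** Let $Z'$ be the new handlebody. View both $Z$ and $Z'$ as $N\cup h_j\cup(M\times[0,1])$ with the remaining handles attached to $M\times\{1\}$. Define $Z\to Z'$ as the identity on $N\cup h_j$, as $(m,s)\mapsto(\phi_s(m),s)$ on the collar, and as the evident map on the handles. This is a diffeomorphism. Through it, $N^*$ is glued to $Z'$, and we compare belt circles in $\partial Z$.

**Handles other than $h_j$.** The belt circle of $h_k$ for $k\ne j$ is a meridian of its attaching circle, and the diffeomorphism carries these to each other. So $s_k^*$ is unchanged.

**The handle $h_j$.** In $\partial Z'$ the belt circle of $h_j$ is $B_j\subset M\times\{1\}$, which is disjoint from all attaching circles there. It corresponds to $\phi_1^{-1}(B_j)$ in $\partial Z$. Consider the isotopy $\phi_s^{-1}(B_j)$, which starts at $B_j$. It misses $L_k$ for $k\ne i,j$, because $\phi_s$ fixes $L_k$ and $B_j$ misses $L_k$. It meets $L_i$ exactly when $B_j$ meets $\phi_s(L_i)=L_i^s$, that is, once and transversely. A curve in a 3-manifold that is pushed once through a strand of $L_i$ changes, in the complement of the attaching circles, by insertion of a conjugate of one meridian$^{\pm1}$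 of $L_i$. This meridian has the form $\mathrm{pt}\times\partial D^2$ in $h_i=D^2\times D^2$, so in $\partial Z$ it is isotopic, through $D^2\times\partial D^2$, to the belt circle of $h_i$. Reading all this in $\pi_1(N^*)$ gives the claim. $\square$

Here is a hand check. Take $S^4$ with a 1-handle $x$, a 2-handle $\alpha$ with word $x$, a $0$-framed unknotted 2-handle $e$, a 3-handle $w$ that cancels $e$, and one 0- and one 4-handle. Then $\alpha^*=1$ and $e^*=w^{\pm1}$. Slide $e$ over $\alpha$ to get $e'$ with word $x$. Lemma 4 says $\alpha^*$ becomes $w^{\pm1}$. Homology agrees: $e'=e+\alpha$, so $\pm\partial_3w=e=e'-\alpha$, where $\alpha$ has coefficient $-1$.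

Two consequences should be kept apart. Sliding $h_i$ over $h_j$ multiplies the *word of $h_i$* by a conjugate of $s_j^{\pm1}$, but the *dual word of $h_j$* by a conjugate of $(s_i^*)^{\pm1}$. In particular, a handle with trivial dual word can be slid over anything without changing any dual word.

## 5. Handlebodies whose product with an interval is the 5-ball

We now give the criterion that will make $X$ contractible and put it in $B^4$.

**Lemma 5 (Mazur).** Let $X$ be a handlebody with one 0-handle, 1-handles $v_1,\dots,v_l$, and 2-handles $c_1,\dots,c_l$, where $c_i$ has word conjugate to $v_i^{\pm1}$. Then $X\times[0,1]\cong D^5$, so $X$ is contractible, and $X$ embeds smoothly in $B^4$.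

*Proof.* After rounding corners, $X\times[0,1]$ is a 5-dimensional handlebody with handles of the same indices. Its 2-handles are attached along a link in the boundary $\#^lS^1\times S^3$ of the 1-handlebody, and the words are the same. In a 4-manifold a generic homotopy of a link of circles is an isotopy: a double point at some time would need $1+1+1\geq4$. So the link is isotopic to one whose $i$-th component meets the belt sphere of the $i$-th 1-handle once and misses the other belt spheres. Then all 1- and 2-handles cancel in pairs, for any framings, and $X\times[0,1]\cong D^5$. Finally $X\cong X\times\{0\}\subset\partial(X\times[0,1])\cong S^4$, and the image misses a point of $X\times\{1\}$. So $X$ embeds in $\mathbb R^4$, hence in $B^4$. $\square$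

For one 1-handle $w$ the hypothesis is that the single 2-handle has word $w^{\pm1}$ in $\pi_1=\langle w\rangle\cong\mathbb Z$. That word sees only the exponent sum, however complicated the attaching circle is. So in this case homology alone verifies the hypothesis, as we use next.

## 6. A decomposition of the 4-sphere, and an embedding that is still local

**Lemma 6 (the decomposition $\mathcal D_q$).** $S^4$ has a handle decomposition with one 0-handle, two 1-handles $x,t$, three 2-handles $R_1,R_2,\beta$ with words $r_1,r_2,t$, one 3-handle $w$ and one 4-handle, such that the dual word of $\beta$ is $w^{\pm1}$.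

*Proof.* **The start.** Take the trivial decomposition: 1-handles $x,t$; 2-handles $\alpha,\beta$ with words $x,t$ that cancel them; a 2-handle $e$ along a $0$-framed unknot in a ball; a 3-handle $w$ that cancels $e$; and a 4-handle. Thus $\partial_3w=\pm e$.

**Making $r_2$.** Slide $e$ over $\alpha$ and $\beta$, one letter at a time (with $g=1$ in (3)), until its word is $r_2$. Call the result $R_2$.

**Making $r_1$.** Slide $\alpha$ over $\beta$ once, with $g=tx$ and sign $-$. By (3) its word becomes $x\cdot gt^{-1}g^{-1}=r_1$. Call the result $R_1$.

**The dual word of $\beta$.** Let $p=4a$ and $s=2a-q$ be the exponent sums of $x$ and $t$ in $r_2$. In $H_2(Z,N)$ we have $R_1=\alpha-\beta$ and $R_2=e+p\alpha+s\beta$. Substituting $\alpha=R_1+\beta$,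
$$\pm\partial_3w=e=R_2-pR_1-(p+s)\beta,\qquad p+s=6a-q=-1. \tag{4}$$
So $\beta$ has coefficient $\pm1$ in $\partial_3w$. The dual word of $\beta$ lies in $\pi_1(N^*)=\langle w\rangle\cong\mathbb Z$, and its exponent sum is $\pm1$. Hence it is $w^{\pm1}$. $\square$

The choice $q=6a+1$ is visible in (4). (Lemma 4 alone would give $\beta^*=w^{\pm s\pm p}$ with undetermined signs, so we used the chain complex.)

**A first attempt in $\mathbb{CP}^2$.** Write $\mathbb{CP}^2=S^4\#\mathbb{CP}^2$ by adding to $\mathcal D_q$ a 2-handle $h$ along a $+1$-framed unknot in a ball of $\partial N$, away from the other circles. Let $Y=N\cup R_1\cup R_2$. The obvious candidate for $X$ is the complement of $Y\cup h$, which consists of $\beta$, the 3-handle and the 4-handle. Upside down it has one 0-handle, one 1-handle $w$ and one 2-handle with word $w^{\pm1}$, so by Lemma 5 it is contractible and embeds in $B^4$.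

But this embedding is local. The candidate already lives in $S^4$ as the complement of $Y$, and the connected sum with $\mathbb{CP}^2$ is made along a ball away from it. So it lies in $S^4$ minus an open ball, which is a 4-ball in $\mathbb{CP}^2$. In terms of spheres: the word of $h$ is trivial, so the core of $h$ closes up to a sphere in the complement, and this sphere generates $H_2(\mathbb{CP}^2)$.

The cure should be to give $h$ the word $r$. Sliding $h$ over $R_1$ and $R_2$ only is not enough: its word then stays in the normal closure of $r_1,r_2$, so the group of the complement stays $G=\langle x,t\mid r_1,r_2\rangle=\pi_1(Y)$. By Lemma 2 applied in $S^4$, $H_2(Y)\cong H_2(S^4)=0$, so $H_2(G)=0$ by (1), and every class of the complement remains spherical. Since $H_2(\Delta(2,3,q);\mathbb Q)\ne0$, this also shows that $r$ is not in the normal closure of $r_1,r_2$. To reach $r$ we must slide over $\beta$ as well.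

That looks dangerous, because $\beta$ is a handle of $X$, and $X$ is governed by $\beta^*$. The danger is real for other handles. Slide $R_2$ over $\beta$ once, to get $R_2'=R_2\pm\beta$. By (4), $e=R_2'-pR_1+(1\mp1)\beta$, so $\beta^*$ becomes $1$ or $w^{\pm2}$, and the complementary piece has $H_1\cong\mathbb Z$ or $\mathbb Z/2$. It is no longer contractible.

The handle $h$ is different. Its dual word is trivial, so by Lemma 4 it can be slid over $\beta$ at no cost to $\beta^*$.

## 7. Sliding the handle of $\mathbb{CP}^2$: proof of Theorem A

**Step 1: the word $r$ is reachable.** We need $r$ to be a product of conjugates of $r_1^{\pm1}$ and $t^{\pm1}$. With $g=tx$, the definition $r_1=x\,gt^{-1}g^{-1}$ gives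
$$x=r_1\cdot g\,t\,g^{-1}. \tag{5}$$
So $r_1$ and $t$ normally generate $F(x,t)$. Explicitly, write out $r=xtx\,xtx$ and build it from left to right. For each letter $x$, slide over $R_1$ and then over $\beta$ with conjugator $g$; for each letter $t$, slide over $\beta$. This takes ten slides.

**Step 2: perform the slides.** The purpose is to move $h$ without disturbing $\beta^*$. Take $\mathcal D_q$ with $h$ as in Section 6; the word and the dual word of $h$ are trivial. Slide $h$ over $R_1$ and $\beta$ as in Step 1 until its word is $r$, and call the result $h'$. By Lemma 4, each slide multiplies the dual word of $R_1$ or $\beta$ by a conjugate of the trivial word and changes no other dual word. So the dual word of $h$ stays trivial throughout, and the dual word of $\beta$ is still $w^{\pm1}$.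

**Step 3: define $X_q$.** Put
$$W_0=N\cup R_1\cup R_2\cup h',\qquad X=\overline{\mathbb{CP}^2\setminus W_0}=\beta\cup(\text{3-handle})\cup(\text{4-handle}).$$
This makes sense because the 2-handles are attached to $N$ along disjoint circles, so $\beta$ may be attached last. Upside down, $X$ has one 0-handle, one 1-handle $w$ and one 2-handle with word $w^{\pm1}$. By Lemma 5, $X$ is contractible and embeds smoothly in $B^4$. Let $X_q=X$ and let $\varphi_q$ be the inclusion.

**Step 4: the group of the complement.** The complement of $X$ is homotopy equivalent to $W_0$, and by Lemma 3
$$\pi_1(W_0)=\langle x,t\mid r_1,r_2,r\rangle\cong\Delta(2,3,q)=:\Delta .$$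
This is (1).

**Step 5: no essential spheres.** By Lemma 2, $H_2(W_0)\cong H_2(\mathbb{CP}^2)=\mathbb Z$. By (1) of Section 2, Hopf's sequence
$$\pi_2(W_0)\to H_2(W_0)=\mathbb Z\to H_2(\Delta)\to0$$
is exact. By Lemma 3 and universal coefficients, $H_2(\Delta)\otimes\mathbb Q=H_2(\Delta;\mathbb Q)=\mathbb Q$. A surjection from $\mathbb Z$ onto a group of rank 1 has kernel of rank 0 in $\mathbb Z$, so kernel zero. Hence $\pi_2(W_0)\to H_2(W_0)$ is zero: every map $S^2\to W_0$ is null-homologous in $W_0$, and so in $\mathbb{CP}^2$. This is (2) of Theorem A.

We can also see the generator by hand. The slides give $h'=h+4R_1+6\beta$. From $\partial_2R_1=x-t$, $\partial_2R_2=4ax-(4a+1)t$ and $\partial_2h'=4x+2t$ one finds that the 2-cycles of $W_0$ are the multiples of $h'+6R_2-(24a+4)R_1$. Substituting the slides, this class is $h+6e$ in $H_2(Z,N)$. Since $e=\pm\partial_3w$, it is homologous to $h$ in $\mathbb{CP}^2$, as it should be. By what we just proved, it is not spherical in $W_0$.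

**Step 6: conclusions.** Since $H_2(\mathbb{CP}^2)\ne0$, Lemma 1 shows that no homeomorphism of $\mathbb{CP}^2$, and in particular no isotopy, carries $\varphi_q(X_q)$ into a 4-ball.

It remains to distinguish different $q$. An element of finite order in $\Delta(2,3,q)$ fixes a point of $\mathbb H^2$, so it is conjugate to a power of one of the standard rotations of orders $2,3,q$. Hence the largest finite order of an element is $q$, and the groups for different $q$ are not isomorphic. A homeomorphism of $\mathbb{CP}^2$ that carries one image to another would identify the groups of the complements. So the images are inequivalent. $\blacksquare$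

The manifold $\mathbb{CP}^2$ is closed, simply connected and definite, so the question is answered: yes, global embeddings exist in the definite case.

## 8. Every simply connected $W$ with $b_2(W)>0$

In $\mathbb{CP}^2$ we had one handle $h$ with trivial dual word that carried $H_2$. A general $W$ may have 1-handles and 3-handles in every decomposition that we can write down, and its 2-handles may have complicated words and dual words. The plan is to make all the 2-handles that carry $H_2$ have trivial dual words, and then to slide each one over its own copy of $\mathcal D_7$.

Let $n=b_2(W)>0$. Choose a handle decomposition of $W$ with one 0-handle, one 4-handle and $l$ 3-handles $v_1,\dots,v_l$. Call its 2-handles $s_1,\dots,s_m$. We use the same letter for a handle and for its word, and a star for the dual word.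

**Step 1: normalize the dual words.** Add $l$ cancelling 1-/2-handle pairs. By Section 4 their 2-handles $c_1,\dots,c_l$ have trivial dual words. Let $u_1,\dots,u_k$ be all the resulting 1-handles. Upside down, $\pi_1(W)=1$ is presented by the generators $v_i$ with the dual words as relators. The $c_i^*$ are trivial, so the words $s_j^*$ normally generate $F(v_1,\dots,v_l)$.

Work in the dual decomposition, where (3) applies to dual words. Each $c_i^*$ is trivial and $v_i$ is a product of conjugates of the $(s_j^*)^{\pm1}$. So we can slide the dual handles $c_i^*$ over the dual handles $s_j^*$ until $c_i^*$ has word $v_i$. Then slide each $s_j^*$ over the $c_i^*$, one letter at a time, until its word is trivial. The words of $s_j$ and $c_i$ in $F(u_1,\dots,u_k)$ change in a way that we need not know. Now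
$$c_i^*=v_i,\qquad s_j^*=1 . \tag{6}$$

By (6), $\partial_3v_i=\pm c_i$, so $\partial_2c_i=\pm\partial_2\partial_3v_i=0$. There is one 0-handle, so $\partial_1=0$, and $H_1(W)=0$ says that $\partial_2$ is onto. Hence $\partial_2$ maps $\mathbb Z\langle s_1,\dots,s_m\rangle$ onto $\mathbb Z\langle u_1,\dots,u_k\rangle$. Also $2+n=\chi(W)=1-k+(m+l)-l+1$, so $m=k+n$.

**Step 2: normalize $\partial_2$.** The purpose is to let $k$ of the handles $s_j$ kill the 1-handles homologically, so that $n$ are left over. Slide the $s_j$ over one another, and relabel and reorient them. By Lemma 4 the dual words stay as in (6), since all $s_j^*$ are trivial. These moves realize the integral column operations on the $k\times m$ matrix of $\partial_2|_{\mathbb Z\langle s\rangle}$. That matrix is onto, so column operations bring it to a matrix that contains an identity block and is otherwise zero. So we can arrange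
$$\partial_2s_{n+i}=u_i\qquad(i=1,\dots,k). \tag{7}$$

**Step 3: add copies of $\mathcal D_7$ and slide.** Write $W=W\#S^4\#\cdots\#S^4$ with $n$ copies of $S^4$, and give the $\nu$-th copy the decomposition $\mathcal D_7$ of Lemma 6 ($a=1$, $q=7$), with handles $x_\nu,t_\nu$; $R_1^\nu,R_2^\nu,\beta_\nu$; $w_\nu$. The connected sum has one 0-handle and one 4-handle, and words and dual words are as before, now in larger free groups. Write $r_{1,\nu},r_{2,\nu},r_\nu$ for the words (2) in $x_\nu,t_\nu$. For $\nu=1,\dots,n$ slide $s_\nu$ over $R_1^\nu$ and $\beta_\nu$, exactly as in Step 1 of Section 7, until its word becomes $s_\nu r_\nu$. Since $s_\nu^*=1$, Lemma 4 says that all dual words are unchanged.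

**Step 4: define $X$.** Let $W_0$ consist of the 0-handle, all 1-handles, and all 2-handles except $c_1,\dots,c_l,\beta_1,\dots,\beta_n$. Let $X=\overline{W\setminus W_0}$. Upside down, $X$ has one 0-handle, 1-handles $v_i$ and $w_\nu$, and 2-handles with words $v_i$ (from $c_i$) and $w_\nu^{\pm1}$ (from $\beta_\nu$). By Lemma 5, $X\times[0,1]\cong D^5$, $X$ is contractible, and $X$ embeds in $B^4$. Let $\varphi$ be the inclusion. By Lemma 2, $H_2(W_0)\cong H_2(W)\cong\mathbb Z^n$; here $H_2(W)$ is free because $W$ is closed and simply connected.

For $W=\mathbb{CP}^2$ with handles of index $0,2,4$ we have $k=l=0$ and $m=n=1$, and this is the construction of Section 7.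

**Step 5: project the complement onto the triangle groups.** We want a map from $W_0$ to an aspherical space that is injective on $H_2$. Since $W_0$ has only handles of index at most 2, it is homotopy equivalent to the presentation complex $C$ (one vertex, one circle per generator, one 2-cell per relator) of
$$\langle u_i,x_\nu,t_\nu\mid s_j\ (j>n),\ s_\nu r_\nu,\ r_{1,\nu},\ r_{2,\nu}\ (1\le\nu\le n)\rangle,\qquad s_j\in F(u_1,\dots,u_k).$$
Let $U\subset C$ be the subcomplex formed by the vertex, the $u$-circles and the 2-cells $s_j$ with $j>n$. Collapsing $U$ makes the part $s_\nu$ of the attaching map $s_\nu r_\nu$ constant. So $C/U\simeq\bigvee_\nu C_\nu$, where $C_\nu$ is the presentation complex of $\langle x_\nu,t_\nu\mid r_{1,\nu},r_{2,\nu},r_\nu\rangle\cong\Delta(2,3,7)=:\Delta_\nu$.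

By (7), $H_1(U)=0$. The exact sequence $H_2(C)\to H_2(C,U)\to H_1(U)=0$ with $H_2(C,U)=H_2(C/U)$ shows that $H_2(C)\to H_2(C/U)=\bigoplus_\nu H_2(C_\nu)$ is onto. By Hopf's theorem, each $H_2(C_\nu)\to H_2(\Delta_\nu)$ is onto. Thus the composite
$$W_0\simeq C\to\bigvee_\nu C_\nu\to\bigvee_\nu K(\Delta_\nu,1)$$
induces a surjection
$$\mathbb Z^n\cong H_2(W_0)\to\bigoplus_{\nu=1}^nH_2(\Delta_\nu).$$
By Lemma 3 the target has rank $n$. So the kernel has rank $0$; as a subgroup of $\mathbb Z^n$ it is zero. The map is injective on $H_2$.

**Step 6: no essential spheres.** A wedge of aspherical complexes is aspherical, because its universal cover is a tree-like union of contractible pieces. So a map $S^2\to W_0$ becomes null-homotopic in $\bigvee_\nu K(\Delta_\nu,1)$, and its class in $H_2(W_0)$ maps to $0$. By Step 5 that class is $0$. Since $W\setminus X\simeq W_0$, every map $S^2\to W\setminus\varphi(X)$ is null-homologous in $W$. Because $H_2(W)\ne0$, Lemma 1 shows that no homeomorphism of $W$ carries $\varphi(X)$ into a 4-ball. This proves the first half of Theorem B.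

## 9. Where $b_2(W)=0$, the first guess is right

**Converse of Theorem B.** Let $b_2(W)=0$. Then $W$ is simply connected with the homology of $S^4$, so $W$ is homeomorphic to $S^4$ (Freedman). Let $X$ be contractible and embedded in $W$. It is not all of $W$, because $H_4(W)\neq0$, so it misses a point. By compactness it misses a closed ball $B'$ about that point, which we take to be round under a homeomorphism $W\cong S^4$ (the identity if $W=S^4$). The complement of the interior of $B'$ is a locally flat topological 4-ball that contains $X$, and a smooth 4-ball if $W=S^4$. So every embedding is topologically local, and smoothly local if $W=S^4$. No claim is made about smooth locality in a hypothetical exotic 4-sphere. Together with Section 8, $W$ admits a topologically global embedding of such an $X$ if and only if $b_2(W)>0$. $\blacksquare$
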